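# A wired spanning forest plus a thinned independent copy: transience on transitive graphs

## 1. The theorem and the words in it

**Theorem 1.** Let $G$ be an infinite, connected, locally finite, vertex-transitive graph which is transient, and let $\varepsilon\in(0,1]$. Let $F$ be the wired uniform spanning forest of $G$ and let $F'_\varepsilon$ be an independent $\varepsilon$-WUSF. Almost surely, every connected component of $F\cup F'_\varepsilon$ is transient.

The statement is posed as a conjecture in Archer, Nachmias, Shalev and Tang, "The union of independent USFs on $\mathbb Z^d$ is transient", arXiv:2311.09183 (2023). Here is what it says.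

All infinite graphs are connected, locally finite and simple, with unit conductances. *Transitive* means that every vertex can be moved to every other vertex by an automorphism. A graph is *transient* if simple random walk (SRW) on it visits each vertex finitely often, and *recurrent* otherwise.

**Definition (WUSF).** Let $G_n$ be finite connected subgraphs exhausting $G$. Let $G_n^w$ be the finite multigraph obtained from $G$ by contracting everything outside $G_n$ to a single vertex (the *wired vertex*, or *root*) and deleting loops. The weak limit of the uniform spanning tree (UST) of $G_n^w$ exists and does not depend on the exhaustion; it is the *wired uniform spanning forest*, WUSF.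

For example, let $G=\mathbb Z$ and $G_n=\{-n,\dots,n\}$. Then $G_n^w$ is a cycle with $2n+2$ edges. Its UST omits one uniformly chosen edge, and in the limit the omitted edge is not seen: the WUSF of $\mathbb Z$ is $\mathbb Z$ itself.

**Definition ($\varepsilon$-WUSF).** Let $F'$ be a WUSF, and let $(U_e)$ be i.i.d. uniform labels on $[0,1]$, independent of $F'$. Then $F'_\varepsilon=\{e\in F':U_e\le\varepsilon\}$. When $F$ and $F'_\varepsilon$ appear together, $F$, $F'$ and $(U_e)$ are independent.

Two hypotheses cannot be dropped. If $G$ is recurrent, every subgraph is recurrent. If $\varepsilon=0$, the components are those of $F$, which are almost surely recurrent on any graph, by a theorem of Morris. So the theorem says that an arbitrarily thin second forest changes the type of every component. These remarks complete Theorem 1 to a classification.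

**Theorem 2.** Let $G$ be transitive and $\varepsilon\in[0,1]$. If $G$ is transient and $\varepsilon>0$, then a.s. all components of $F\cup F'_\varepsilon$ are transient. Otherwise a.s. all are recurrent. The same holds with $F'_\varepsilon$ replaced by independent $\varepsilon$-Bernoulli percolation.

Theorem 1 is deduced from two theorems, one for each growth regime. Let $B(x,r)$ be the closed ball, $B(r)$ a ball of radius $r$ in a transitive graph, $D$ the maximal degree, and $p_n(x,y)$ the SRW kernel. For a vertex set $A$, $E(A)$ is the set of edges with both endpoints in $A$. For an edge set $H$, $H[A]$ is the graph with vertex set $A$ and edge set $H\cap E(A)$.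

**Theorem A.** Let $G$ have bounded degree, and suppose that $\pi(n):=\sup_{x,y}p_n(x,y)$ satisfies $\pi(n)\le C_Kn^{-K}$ for all $n\ge1$ and every $K$. Let $\eta$ be a random edge set, independent of $F$, such that:

(IT) for every $\ell\ge1$ there is $\kappa_\ell>0$ such that for every vertex $a$ and every simple path $\gamma$ with at most $\ell$ edges starting at $a$,
$$\mathbf P\big(\gamma\subset\eta\mid\eta\setminus E(B(a,\ell+1))\big)\ge\kappa_\ell\quad\text{a.s.}$$

Then a.s. every component of $F\cup\eta$ is transient. Both $\eta=F'_\varepsilon$ and $\eta=\varepsilon$-Bernoulli bond percolation ($\varepsilon>0$) satisfy (IT).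

Condition (IT) says that, whatever $\eta$ looks like away from $a$, any short path from $a$ still has a fair chance of being present. Bernoulli percolation has $\kappa_\ell=\varepsilon^\ell$. The set $\eta$ that a single fair coin makes equal to all edges or to no edge fails (IT): if the outside of the ball is empty, so is the inside.

**Theorem B.** Let $G$ be transitive with $cn^d\le|B(n)|\le Cn^d$ for $n\ge1$, $d\ge2$, let $\varepsilon\in(0,1]$, and let $\omega$ be any (deterministic) *everywhere percolating* subgraph, i.e. one in which every vertex lies in an infinite connected component. Then for every $K$ there is $C_K$, not depending on $\omega$, with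
$$\mathbf P\big(B(x,R/2)\text{ is not contained in one component of }(\omega\cup F'_\varepsilon)[B(x,R)]\big)\le C_KR^{-K}$$
for all integers $R\ge2$ and all $x\in V$. In particular $\omega\cup F'_\varepsilon$ is a.s. connected. If $G$ is transient, then $\omega\cup F'_\varepsilon$ is a.s. transient. The same holds with $\varepsilon$-Bernoulli percolation in place of $F'_\varepsilon$.

A standard everywhere percolating subgraph of $\mathbb Z^d$ is the union of all lines parallel to the first coordinate axis.

Throughout, $C,c$ are positive constants that may change from line to line.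

## 2. Facts about trees, networks and growth

**Spanning trees.** Let $T$ be the UST of a finite connected multigraph. *Kirchhoff's formula*: $\mathbf P(e\in T)=R_{\rm eff}(e)$, the effective resistance between the endpoints of $e$. *Negative association* (Feder–Mihail): if $f,g$ are both increasing or both decreasing functions of $T$ and depend on disjoint edge sets, then $\mathbf E[fg]\le\mathbf E f\,\mathbf E g$. On a cycle with $n$ edges both are visible: $\mathbf P(e\in T)=1-\frac1n$ is the resistance of one edge in parallel with $n-1$ edges in series, and $\mathbf P(e,f\in T)=1-\frac2n\le(1-\frac1n)^2$. *Wilson's algorithm* builds $T$ from loop-erased walks; we recall it in Section 5.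

**Networks.** A *flow* $\theta$ is an antisymmetric function on oriented edges, its divergence is $\operatorname{div}\theta(x)=\sum_{y\sim x}\theta(x,y)$, and its energy is $\sum_e\theta(e)^2$. A unit flow from $o$ has $\operatorname{div}\theta=1_o$. By T. Lyons' criterion, a network is transient iff it carries a finite-energy unit flow from a vertex. On the 3-regular tree, the flow from the root that splits evenly puts $1/(3\cdot2^{n-1})$ on each of the $3\cdot2^{n-1}$ edges at level $n$, with energy $\sum_n1/(3\cdot2^{n-1})<\infty$. *Rayleigh monotonicity*: deleting edges raises effective resistances and contracting lowers them; subgraphs of recurrent graphs are recurrent. Consequence: if only $k$ edges leave the vertex $a$ of a multigraph, then $R_{\rm eff}(a\leftrightarrow b)\ge1/k$ for all $b\neq a$, since contracting all other vertices leaves at most $k$ parallel edges. *Nash-Williams*: if $G$ has bounded degree and $|B(n)|\le Cn^2$ for all $n\ge1$, then $G$ is recurrent.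

**Growth.** We quote four facts.

* (D) If a transitive graph satisfies $|B(n)|\le n^K$ for some $K$ and infinitely many $n$, then there are an integer $d\ge1$ and constants with $cn^d\le|B(n)|\le Cn^d$ for all $n\ge1$. (Gromov, van den Dries–Wilkie, Bass, Guivarc'h for groups; Trofimov, Losert for graphs; see Woess, *Random Walks on Infinite Graphs and Groups*, Thm 5.11, and Tessera–Tointon, Combinatorica 41 (2021).) Otherwise, for every $K$, $|B(n)|>n^K$ for all large $n$.
* (U) An amenable transitive graph, in particular one of subexponential growth, has unimodular automorphism group (Soardi–Woess). So the *mass transport principle* holds: $\sum_yf(o,y)=\sum_yf(y,o)$ for every diagonally invariant $f\ge0$, i.e. every $f$ with $f(\varphi x,\varphi y)=f(x,y)$ for all automorphisms $\varphi$.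
* (K) A nonamenable regular graph has spectral radius $\rho<1$, and $p_n(x,y)\le\rho^n$ (Kesten, Dodziuk).
* (V) If $G$ is regular and $|\partial A|\ge c|A|^{1-1/K}$ for all finite nonempty $A$, where $\partial A$ is the edge boundary, then $\sup_xp_{2n}(x,x)\le Cn^{-K/2}$ (Varopoulos; Woess, §14).

In (V) one gets all of $\pi$: by Cauchy–Schwarz and symmetry $p_{2n}(x,y)\le\sup_zp_{2n}(z,z)$, and $p_{2n+1}(x,y)=\sum_zp_1(x,z)p_{2n}(z,y)\le\pi(2n)$. So $\pi(n)\le C'n^{-K/2}$ for $n\ge1$.

**Counting geodesics.** Let $G$ be transitive and unimodular, and let $\gamma_{xy}$ be a uniformly random geodesic from $x$ to $y$. The function $f(x,v)=\sum_{y:d(x,y)\le r}\mathbf P(v\in\gamma_{xy})$ is diagonally invariant. The mass sent out by $v$ is $\sum_{y\in B(v,r)}\mathbf E|\gamma_{vy}|$, where $|\gamma_{vy}|=d(v,y)+1$ counts vertices. It equals the mass received: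
$$\sum_{x,y:\,d(x,y)\le r}\mathbf P(v\in\gamma_{xy})=\sum_{y\in B(v,r)}(d(v,y)+1)\le(r+1)|B(r)|.\tag{1}$$
Check on $\mathbb Z$: for $1\le\delta\le r$ there are $2(\delta+1)$ ordered pairs at distance $\delta$ with $v$ between them (endpoints included), and one pair for $\delta=0$. The middle expression is $1+2\sum_{\delta=1}^r(\delta+1)$, as it should be.

## 3. Two growth regimes: Theorems 1 and 2 from Theorems A and B

**Polynomial growth.** Suppose $|B(n)|\asymp n^d$. Transience and Nash-Williams give $d\ge3$. All components of $F$ are infinite, so $F$ is everywhere percolating. Condition on $F$ and apply Theorem B with $\omega=F$: the union is a.s. connected and transient.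

**Faster growth.** Otherwise, by (D), $|B(n)|\ge c_Kn^K$ for all $n\ge1$ and every $K$. We check the hypothesis of Theorem A, that $\pi$ decays faster than any power.

If $G$ is nonamenable, this is (K). If $G$ is amenable, it is unimodular by (U), and we show an isoperimetric inequality. Let $A$ be finite and nonempty, and let $r\ge1$ be minimal with $|B(r)|\ge2|A|$. For each $x\in A$ there are at least $|B(r)|-|A|\ge|B(r)|/2$ points $y\in B(x,r)\setminus A$. For such $y$, $\gamma_{xy}$ contains a vertex of the inner vertex boundary $\partial_{\rm in}A$ (the vertices of $A$ with a neighbor outside $A$). Summing over these pairs and using (1) at each $v\in\partial_{\rm in}A$,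
$$|\partial_{\rm in}A|\,(r+1)|B(r)|\ge\tfrac12|A|\,|B(r)|,\qquad\text{so}\qquad|\partial_{\rm in}A|\ge\frac{|A|}{2(r+1)}.$$
By minimality $|B(r-1)|<2|A|$ (for $r=1$ because $1<2|A|$). With $|B(r-1)|\ge c_K(r-1)^K$ this gives $r+1\le C_K|A|^{1/K}$. Each vertex of $\partial_{\rm in}A$ has its own edge in $\partial A$, so $|\partial A|\ge|\partial_{\rm in}A|\ge c'_K|A|^{1-1/K}$ for every $K$. Now (V) gives $\pi(n)\le C_Kn^{-K}$ for every $K$. Theorem A with $\eta=F'_\varepsilon$ proves Theorem 1. $\square$

**Theorem 2.** For $G$ transient and $\varepsilon>0$, the WUSF case is Theorem 1. For Bernoulli percolation repeat the two paragraphs above with the Bernoulli version of Theorem B ($\omega=F$), respectively Theorem A with $\eta$ Bernoulli. If $G$ is recurrent, every subgraph is recurrent by Rayleigh. If $\varepsilon=0$, the components are those of $F$, recurrent by Morris' theorem. $\square$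

It remains to prove Theorem B (Section 4) and Theorem A (Sections 5–10).

## 4. Polynomial growth: merging clusters in logarithmically many rounds

### 4.1 Joining neighboring clusters, and a pair with a single common edge

Start with $\mathbb Z^d$, $d\ge2$, $\omega$ = all lines parallel to the first axis, and Bernoulli percolation. If $z,z'\in B(x,R/2)$ are neighbors on different lines, the edges $\{z+te_1,z'+te_1\}$ with $|t|\le R/2$ lie in $B(x,R)$, and there are at least $R$ of them. All are closed with probability at most $(1-\varepsilon)^R$. A union bound over the at most $CR^d$ neighboring pairs, and the connectedness of $B(x,R/2)$, prove the estimate of Theorem B here.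

So a sensible plan is to show that any two neighboring clusters of $\omega$ are joined. It stops working because neighboring clusters may share few edges. In $\mathbb Z^2$ let
$$Q=\{(a,b):a\ge1,\ |b|\le a-1\},\qquad Q'=\{(a,b):a\le0,\ |b|\le-a\},$$
and split the remaining vertices into those with $b>0$ and those with $b<0$. (Every vertex with $b=0$ is in $Q\cup Q'$.) Let $\omega$ consist of all edges inside these four sets. Each set is infinite and connected; in the upper one, for instance, go up vertically and then sideways. So $\omega$ is everywhere percolating. An edge from $Q$ to $Q'$ must go from the column $a=1$ to the column $a=0$, where $Q$ contains only $(1,0)$ and $Q'$ only $(0,0)$. There is one such edge, whatever the scale, and it is open with probability $\varepsilon$ only.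

What remains true is that the *total* boundary of a cluster inside a ball is large, if at least two clusters reach deep inside. Hence each cluster is likely to be joined to *some* other one, though we do not control which. If every cluster is joined to another, the number of clusters is at least halved. Splitting the $\varepsilon$-percolation into about $\log_2|B(R)|$ rounds, and halving in each, brings the number down to one. We now carry this out for $F'_\varepsilon$.

### 4.2 Proof of the estimate in Theorem B

$G$ has polynomial growth, so it is unimodular and (1) holds. Also $|B(2h+2)|\le C|B(h)|$ for $h\ge1$.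

**Step 1 (reductions and scales).** *This fixes the number of rounds and three length scales.* The statements are monotone in $\varepsilon$ (use the same labels $U_e$; larger $\varepsilon$ only adds edges), so assume $\varepsilon\le1/(2D^2)$. An automorphism taking $x$ to a fixed vertex $o$ preserves the law of $F'_\varepsilon$ and changes $\omega$ to another everywhere percolating graph; since no constant below depends on $\omega$, we may take $x=o$. From now on $B(r)=B(o,r)$. Put
$$I=\lceil\log_2|B(R)|\rceil\le C\log R,\quad s=\lceil\log^2R\rceil,\quad h=\lceil\log^5R\rceil,\quad w=\lfloor R/(2I)\rfloor,\quad R_i=R-iw .$$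
Then $R_I\ge R/2$. There is $R_0$, independent of $\omega$, such that $w\ge4h^2+4h$ and $R>w>s\ge1$ for $R\ge R_0$. For $R<R_0$ the bound is trivial if $C_K\ge R_0^K$. So let $R\ge R_0$.

The event in question depends on finitely many edges. Hence it is enough to bound its probability, uniformly in $n$, with $F'$ replaced by the UST $T$ of $\Gamma=G_n^w$, where $G_n\supset B(2R+2)$. With i.i.d. uniform labels $U_e$ let, for $1\le i\le I$,
$$T_\varepsilon=\{e\in T:U_e\le\varepsilon\},\qquad L_i=\{e\in T:\varepsilon(i-1)/I<U_e\le\varepsilon i/I\},\qquad L_{\le i}=L_1\cup\dots\cup L_i,$$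
and $H_i=\omega\cup L_{\le i}$, considered inside $B(R)$. Up to a null event $L_{\le I}=T_\varepsilon$.

**Step 2 (one more round, given the past).** *This bounds the chance that round $i+1$ misses a given edge set.* Let $l_1,\dots,l_i\subset t$ be disjoint with union $l$, and let $\tau$ be the number of spanning trees of $\Gamma$. Then
$$\mathbf P(T=t,\ L_j=l_j\ \forall j\le i)=\tau^{-1}\prod_{j\le i}(\varepsilon/I)^{|l_j|}\,(1-i\varepsilon/I)^{|t|-|l|}.$$
As $|t|$ is the same for all $t$, given $L_1,\dots,L_i$ with union $l$ the tree $T$ is uniform among spanning trees containing $l$; that is, $T\setminus l$ is a UST of $\Gamma/l$. Given also $T$, each edge of $T\setminus l$ lies in $L_{i+1}$ independently with probability $\delta'=(\varepsilon/I)/(1-i\varepsilon/I)$, and $\delta'\in[\varepsilon/I,1]$ for $i<I$. Let $S$ be an edge set disjoint from $l$. The functions $1-\delta'1[e\in T]$ are nonnegative and decreasing, each depends on one edge, and products of them are decreasing. Iterating negative association and using $1-x\le e^{-x}$,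
$$\mathbf P(L_{i+1}\cap S=\emptyset\mid L_1,\dots,L_i)=\mathbf E\Big[\prod_{e\in S}(1-\delta'1[e\in T])\,\Big|\,L_1,\dots,L_i\Big]\le\exp\Big(-\frac\varepsilon I\sum_{e\in S}\mathbf P(e\in T\mid L_1,\dots,L_i)\Big).\tag{2}$$

**Step 3 (sprinkled pieces are small).** *This is needed to bound the probabilities in (2) from below.* Let $\mathcal S_i$ be the event that for all $v\in B(R)$ the $L_{\le i}$-component of $v$ has at most $s$ vertices. If this fails for $v$, the $T_\varepsilon$-component of $v$ has more than $s$ vertices, so some subtree with exactly $s$ edges containing $v$ lies in $T_\varepsilon$. Since $s<R$, it stays in $B(2R)$, away from the wired vertex. A depth-first traversal encodes it by a walk of $2s$ steps from $v$, so there are at most $D^{2s}$ such subtrees, and each lies in $T_\varepsilon$ with probability at most $\varepsilon^s$. As $D^2\varepsilon\le\frac12$, $\mathbf P(\bigcup_i\mathcal S_i^c)\le|B(R)|2^{-s}$.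

**Step 4 (clusters and their boundaries).** *This shows that a cluster reaching deep inside has many boundary edges, if there is another such cluster.* Let $\mathcal C_i$ be the set of components of $H_i[B(R)]$ that meet $B(R_i)$, and $k_i=|\mathcal C_i|\ge1$. Every vertex of $B(R_i)$ belongs to a member of $\mathcal C_i$. Each $C\in\mathcal C_i$ contains a vertex at distance exactly $R$ from $o$: a vertex of $C$ is in an infinite component of $\omega$, and a path of $\omega$ from it to the outside of $B(R)$ stays in $C$ until it first reaches distance $R$. For $C\in\mathcal C_i$ let $S_C$ be the set of edges of $G$ with one endpoint in $C\cap B(R_i)$ and the other in $B(R_i)\setminus C$. Then $S_C\cap L_{\le i}=\emptyset$, since an edge of $H_i$ inside $B(R)$ does not leave $C$.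

**Lemma 1.** If $i<I$ and $C\ne C'$ are members of $\mathcal C_i$ both meeting $B(R_{i+1})$, then $|S_C|\ge ch$.

*Proof.* For $1\le j\le h$ choose $c_j\in C$ and $c'_j\in C'$ at distance $R_{i+1}+4hj$ from $o$. They exist because $C$ and $C'$ are connected, meet $B(R_{i+1})$ and reach distance $R$. These distances are at most $R_{i+1}+4h^2\le R_i-4h$. The balls $B(c_j,h)$ are disjoint, as the distances to $o$ differ by at least $4h$; they induce connected subgraphs and lie in $B(R_i)$. The same holds for the $B(c'_j,h)$.

If every $B(c_j,h)$ contains a vertex outside $C$, then each contains an edge of $S_C$, so $|S_C|\ge h$. If every $B(c'_j,h)$ meets $C$, then, as $c'_j\notin C$, again each contains an edge of $S_C$.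

Otherwise $B(c_j,h)\subset C$ and $B(c'_{j'},h)\cap C=\emptyset$ for some $j,j'$. Follow geodesics $c_j\to o\to c'_{j'}$; they stay in $B(R_i-4h)$. Along the way $|B(\cdot,h)\cap C|$ goes from $|B(h)|$ to $0$, so there are consecutive vertices $x,y$ with $|B(x,h)\cap C|>|B(h)|/2\ge|B(y,h)\cap C|$. Both balls lie in $B(x,h+1)$, which therefore contains at least $|B(h)|/2$ vertices of $C$ and at least $|B(h)|/2$ vertices outside $C$. For $u\in C\cap B(x,h+1)$ and $v\in B(x,h+1)\setminus C$, the geodesic $\gamma_{uv}$ has length at most $2h+2$. Each of its vertices is within $h+1$ of $u$ or $v$, so it stays in $B(x,2h+2)\subset B(R_i)$. It passes from $C$ to the complement of $C$, so it contains the $C$-endpoint of an edge of $S_C$. There are at most $|S_C|$ such endpoints, and (1) with $r=2h+2$ gives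
$$\tfrac14|B(h)|^2\le|S_C|\,(2h+3)\,|B(2h+2)|.$$
Hence $|S_C|\ge c|B(h)|/h\ge ch^{d-1}\ge ch$, as $d\ge2$. $\square$

**Step 5 (each boundary edge is likely enough).** *This makes the exponent in (2) large.* Work on $\mathcal S_i$, which is determined by $L_1,\dots,L_i$. Let $e=\{x,y\}\in S_C$ with $x\in C$, and let $K_x$ be the $L_{\le i}$-component of $x$. If $i=0$, $K_x=\{x\}$. If $i\ge1$, then $K_x$ has at most $s$ vertices, so $K_x\subset B(R_i+s)\subset B(R)$ because $w>s$; hence $K_x\subset C$. In both cases $y\notin K_x$, and $K_x$ avoids the wired vertex. In $\Gamma/L_{\le i}$ at most $D|K_x|\le Ds$ edges leave the contracted vertex $K_x$. By Kirchhoff's formula and the resistance bound of Section 2,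
$$\mathbf P(e\in T\mid L_1,\dots,L_i)=R_{\rm eff}(e;\Gamma/L_{\le i})\ge\frac1{Ds}.$$
With (2) and Lemma 1: on $\mathcal S_i$, if at least two members of $\mathcal C_i$ meet $B(R_{i+1})$, then for each such member $C$
$$\mathbf P(L_{i+1}\cap S_C=\emptyset\mid L_1,\dots,L_i)\le\exp\Big(-\frac\varepsilon I\cdot\frac{ch}{Ds}\Big)\le\exp(-c'\log^2R).$$
This explains the powers: $h/(Is)$ is of order at least $\log^{5-1-2}R$.

**Step 6 (halving).** *This turns the one-round bound into one cluster.* A union bound over $i<I$ and over the at most $|B(R)|$ clusters shows that, outside an event of probability at most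
$$|B(R)|2^{-s}+I|B(R)|e^{-c'\log^2R}\le C_KR^{-K},$$
for every $i<I$ one of the following holds.

* Exactly one member of $\mathcal C_i$ meets $B(R_{i+1})$. As the members of $\mathcal C_i$ cover $B(R_{i+1})$, this ball lies in one component, and $k_{i+1}=1$.
* Every member of $\mathcal C_i$ meeting $B(R_{i+1})$ is joined by an edge of $L_{i+1}$ to another member of $\mathcal C_i$. Each element of $\mathcal C_{i+1}$ contains a member of $\mathcal C_i$ meeting $B(R_{i+1})$, hence contains at least two members of $\mathcal C_i$. So $k_{i+1}\le k_i/2$.

Always $k_{i+1}\le k_i$. Since $k_0\le|B(R)|\le2^I$, we get $k_I=1$: $B(R/2)\subset B(R_I)$ lies in one component of $H_I[B(R)]$. This is the estimate.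

**Step 7 (connectedness, and the Bernoulli version).** *This collects two consequences.* For fixed $r$, $B(o,r)$ lies in one component of $\omega\cup F'_\varepsilon$ with probability at least $1-C_1R^{-1}$ for all integers $R\ge\max(2,2r)$, hence almost surely. So $\omega\cup F'_\varepsilon$ is a.s. connected.

For Bernoulli percolation define $L_i$ by the labels on all edges of $G$. Given $L_1,\dots,L_i$, the edges outside $L_{\le i}$ lie in $L_{i+1}$ independently with probability at least $\varepsilon/I$. So the failure probability per cluster is at most $(1-\varepsilon/I)^{ch}\le e^{-c\varepsilon h/I}$. Steps 3 and 5 are not needed and the rest is identical.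

### 4.3 Transience: rerouting a flow through random detours

*The purpose is to transport a finite-energy flow from $G$ to $H=\omega\cup F'_\varepsilon$ (or its Bernoulli version).* Let $G$ be transient. Fix an orientation $(x_e,y_e)$ of each edge $e$. Let $M_e$ be the least integer $R\ge2$ such that $x_e,y_e$ are connected in $H[B(x_e,R)]$; it is a.s. finite. Let $\gamma_e$ be a simple path from $x_e$ to $y_e$ in $H[B(x_e,M_e)]$, the first in a fixed enumeration. Put $q(r)=\sup_e\mathbf P(M_e\ge r)$, a nonincreasing function. For $r\ge3$, $M_e\ge r$ means that $x_e,y_e\in B(x_e,(r-1)/2)$ are not connected in $H[B(x_e,r-1)]$. So by the estimate with radius $r-1$, $q$ decays faster than any power.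

For an edge $f$ let $d(x,f)$ be the minimal distance from $x$ to an endpoint of $f$. If $f\in\gamma_e$ then $d(x_e,f)\le M_e$, so $\mathbf P(f\in\gamma_e)\le q(d(x_e,f))$. By polynomial growth $\sum_eq(d(x_e,f))<\infty$, so a.s. $N_f=\#\{e:f\in\gamma_e\}<\infty$ for all $f$. Let $\theta$ be a finite-energy unit flow from $o$ in $G$, and put
$$\psi=\sum_e\theta(e)\gamma_e,$$
where $\gamma_e$ is viewed as a unit flow from $x_e$ to $y_e$. At each vertex this is a finite sum, so $\psi$ is a flow on $H$ with $\operatorname{div}\psi=\operatorname{div}\theta=1_o$. By Cauchy–Schwarz $\psi(f)^2\le N_f\sum_{e:f\in\gamma_e}\theta(e)^2$, hence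
$$\mathbf E\sum_f\psi(f)^2\le\sum_e\theta(e)^2\sum_{f,e'}\mathbf P(f\in\gamma_e\cap\gamma_{e'}),\qquad\mathbf P(f\in\gamma_e\cap\gamma_{e'})\le q(d(x_e,f))^{1/2}q(d(x_{e'},f))^{1/2}.$$
By polynomial growth $\sum_{e'}q(d(x_{e'},f))^{1/2}$ is bounded uniformly in $f$, and $\sum_fq(d(x_e,f))^{1/2}$ uniformly in $e$. So the expected energy is finite, and $H$ is a.s. connected and transient. This completes the proof of Theorem B. $\square$

## 5. Wilson's algorithm from infinity, with starting points chosen on the way

We turn to Theorem A. Its graph is transient, since $\sum_n\pi(n)<\infty$. This section describes the components of $F$ through random walks.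

**Definition (loop erasure).** For a transient walk $S$, $LE(S)=(\gamma_j)_{j\ge0}$ is given by $\gamma_0=S_0$, $s_j$ = the last visit time of $S$ to $\gamma_j$, and $\gamma_{j+1}=S_{s_j+1}$. So $\gamma_j=S_{s_j}$, $s_0<s_1<\cdots$ and $s_j\ge j$. For a finite path $S[0,T]$ use last visits in $[0,T]$.

For the path $a,b,c,b,d$ we get $s_0=0$, $s_1=3$, $s_2=4$, and the loop erasure is $a,b,d$.

Orient the UST $\vec T_n$ of $G_n^w$ towards the wired vertex, and let $R^n_v$ be the path from $v$ to the root, considered without the root. Fix an enumeration $x_1,x_2,\dots$ of $V$ and independent SRWs $S^i$ on $G$ from $x_i$. Wilson's algorithm rooted at the wired vertex constructs $R^n_{x_1},R^n_{x_2},\dots$ as follows, for $x_i\in G_n$. Let $A_n=\bigcup_{j<i}R^n_{x_j}$ and let $T_n$ be the first time that $S^i$ is in $A_n$ or outside $G_n$. Then $R^n_{x_i}$ is $LE(S^i[0,T_n])$ (minus a last vertex outside $G_n$), followed, if $S^i_{T_n}\in A_n$, by the earlier path from that vertex. For the finitely many small $n$ with some $x_j\notin G_n$, $j\le i$, nothing is claimed.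

Define limiting rays inductively: with $A=\bigcup_{j<i}R_{x_j}$ and $T=T_A\in[0,\infty]$ the hitting time of $A$ by $S^i$, $R_{x_i}$ is $LE(S^i[0,T])$, followed, if $T<\infty$, by the earlier ray from $S^i_T$. Inductively, these are infinite simple paths, and two of them that share a vertex agree from that vertex on, so "the earlier ray" is unambiguous.

**Lemma 2.** A.s., for every $i$: (a) every initial segment of $R_{x_i}$ is an initial segment of $R^n_{x_i}$ for all large $n$; (b) for every finite $A_0\subset V$, $R^n_{x_i}\cap A_0=R_{x_i}\cap A_0$ for all large $n$.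

*Proof.* Assume all $S^i$ are transient, and assume the claim for all $j<i$. Given $A_0$, let $k$ be such that all $R_{x_j}$ ($j<i$) avoid $A_0$ after index $k$. Then

($*$) for all large $n$, $R^n_{x_j}$ and $R_{x_j}$ agree up to index $k$, and $R^n_{x_j}$ avoids $A_0$ after index $k$.

The first part is (a). For the second, by (b) a vertex of $R^n_{x_j}$ in $A_0$ is in $R_{x_j}\cap A_0$, hence among the first $k+1$ vertices of $R_{x_j}$, which are those of $R_{x_j}^n$; as $R^n_{x_j}$ is simple, it does not return to them.

*Case $T<\infty$.* The set $S^i[0,T]$ is finite, so by (b) for the earlier rays $T_n=T$ for large $n$, and the two loop erasures agree. Choose $j<i$ with $S^i_T\in R_{x_j}$. By (a), for large $n$ the vertex $S^i_T$ has the same index on $R^n_{x_j}$ as on $R_{x_j}$. By (a) and ($*$) for $x_j$ with arbitrarily large $k$, the part of $R^n_{x_j}$ after $S^i_T$ converges to that of $R_{x_j}$ in the sense of (a) and (b).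

*Case $T=\infty$.* For every $M$, by (b), $T_n>M$ for all large $n$; so $T_n\to\infty$. Given $A_0$ and a desired length, let $r$ be at least that length and such that $S^i$ avoids $A_0$ after time $s_r$. If $T_n>s_r$, the last visits to $\gamma_0,\dots,\gamma_r$ in $[0,T_n]$ are $s_0,\dots,s_r$. So $LE(S^i[0,T_n])$ starts with $\gamma_0,\dots,\gamma_r$, and its other vertices are visited after $s_r$, hence are not in $A_0$. The same holds for $LE(S^i)$. It remains to look at the continuation when $S^i_{T_n}\in R^n_{x_j}$ for some $j<i$. With $k$ as in ($*$), for large $n$ the first $k+1$ vertices of $R^n_{x_j}$ are in $R_{x_j}\subset A$, which $S^i$ avoids. So $S^i_{T_n}$ comes after index $k$ on $R^n_{x_j}$, and the continuation avoids $A_0$. This gives (a) and (b). $\square$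

The outgoing edge of $x_i$ in $\vec T_n$ is the first edge of $R^n_{x_i}$ once that path has at least two vertices, which by (a) holds for large $n$. So a.s. the trees $\vec T_n$ converge locally to an oriented forest $\vec F$ with one outgoing edge per vertex, whose unoriented version has the law of $F$. By (a), $R_{x_i}$ is the ray obtained from $x_i$ by following outgoing edges of $\vec F$. By Wilson's theorem the law of $\vec T_n$, hence that of $\vec F$, does not depend on the enumeration; so we may start it with any vertices we like. Write $R_v$ for the ray of $\vec F$ from $v$. As $S^i$ is independent of $S^1,\dots,S^{i-1}$: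

(W) For fixed $x_1,\dots,x_i$, given $R_{x_1},\dots,R_{x_{i-1}}$ with union $A$, the part of $R_{x_i}$ up to its first hit of $A$ has the law of $LE(S[0,T_A])$, where $S$ is a SRW from $x_i$ and $T_A\in[0,\infty]$ its hitting time of $A$. After hitting $A$, $R_{x_i}$ follows the earlier rays.

(If $x_i$ equals an earlier $x_j$, then $T_A=0$ and (W) is trivial.) We shall want to start rays at points that depend on the earlier *walks*, including the parts erased from them. The next lemma allows this.

**Lemma 3.** Let $\zeta$ be a random variable in a Polish space, let $v_i=f_i(\zeta,S^1,\dots,S^{i-1})\in V$, and let $S^i$ be, given $(\zeta,S^1,\dots,S^{i-1})$, a SRW from $v_i$ $(i\ge1)$. This process can be coupled with $\vec F$ so that a.s. for all $i$: if $S^i$ avoids the traces of $S^1,\dots,S^{i-1}$, then $R_{v_i}=LE(S^i)$.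

*Proof.* The construction starts from the forest and samples walks compatible with it. All spaces are Polish, so regular conditional laws exist. For $\mathbf x=(x_1,\dots,x_i)$ let $\mu_{\mathbf x}(\mathbf r,\cdot)$ be the conditional law of $\vec F$ given $(R_{x_1},\dots,R_{x_i})=\mathbf r$. For $\mathbf r=(r_1,\dots,r_{i-1})$ with union $A$, let $\mathcal Q_{\mathbf x}(\mathbf r,\rho,\cdot)$ be the conditional law of $S$ given $(\mathbf R,LE(S[0,T_A]))=(\mathbf r,\rho)$, where $\mathbf R$ has the law of $(R_{x_1},\dots,R_{x_{i-1}})$, $A$ is its union, and $S$ is an independent SRW from $x_i$.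

Take $\vec F$ and $\zeta$ independent. We construct $S^i$ inductively so that, with $\mathcal H_i=\sigma(\zeta,S^1,\dots,S^i)$:

* (a$_i$) $R_{v_1},\dots,R_{v_i}$ are $\mathcal H_i$-measurable up to null sets;
* (b$_i$) the conditional law of $\vec F$ given $\mathcal H_i$ is $\mu_{(v_1,\dots,v_i)}((R_{v_1},\dots,R_{v_i}),\cdot)$.

For $i=0$ this is the independence of $\vec F$ and $\zeta$. Suppose step $i-1$ is done. The vertex $v_i$ is $\mathcal H_{i-1}$-measurable with countably many values; work on $\{(v_1,\dots,v_i)=\mathbf x\}$. On this event $(R_{v_1},\dots,R_{v_{i-1}})$ a.s. avoids any given null set for the law of $(R_{x_1},\dots,R_{x_{i-1}})$, because $\vec F$ has its own law; so almost-sure versions of conditional laws can be used. By (b$_{i-1}$) and (W), given $\mathcal H_{i-1}$ the part $\rho_i$ of $R_{v_i}$ up to hitting $A=\bigcup_{j<i}R_{v_j}$ has the law of $LE(S[0,T_A])$, with $S$ a SRW from $x_i$. Using fresh randomness, sample $S^i$ from $\mathcal Q_{\mathbf x}((R_{v_1},\dots,R_{v_{i-1}}),\rho_i,\cdot)$. Averaging over $\rho_i$, given $\mathcal H_{i-1}$ the walk $S^i$ is a SRW from $v_i$; moreover $\rho_i=LE(S^i[0,T_A])$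 a.s. So $R_{v_i}$, which is $\rho_i$ followed by an earlier ray, is $\mathcal H_i$-measurable: this is (a$_i$).

Given $\mathcal H_{i-1}$ and $R_{v_i}$, the walk $S^i$ is independent of $\vec F$. Hence the law of $\vec F$ given $\mathcal H_i$ is its law given $(\mathcal H_{i-1},R_{v_i})$. By (b$_{i-1}$) the latter is obtained by conditioning $\mu_{(x_1,\dots,x_{i-1})}((R_{v_1},\dots,R_{v_{i-1}}),\cdot)$ further on the ray from $x_i$, which gives $\mu_{\mathbf x}((R_{v_1},\dots,R_{v_i}),\cdot)$. This is (b$_i$).

Inductively $R_{v_i}$ is contained in the union of the traces of $S^1,\dots,S^i$. If $S^i$ avoids the earlier traces, then $T_A=\infty$ and $R_{v_i}=\rho_i=LE(S^i)$. $\square$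

## 6. The 3-regular tree by hand

Let $G$ be the 3-regular tree $\mathbb T_3$. First, the strategy of Section 4 cannot work here, because the union need not be connected. By (W) and symmetry the outgoing edge of a vertex $x$ is uniform among its three edges. An edge $xy$ is in $F$ iff it is the outgoing edge of $x$ or of $y$. Both cannot happen, as $R_x$ would return to $x$. So $\mathbf P(xy\in F)=\frac23$. A connected subgraph containing all vertices of a tree contains all edges, so
$$\mathbf P(F\cup F'_\varepsilon\text{ connected})\le\mathbf P(xy\in F\cup F'_\varepsilon)=1-\tfrac13\big(1-\tfrac{2\varepsilon}3\big)<1 .$$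
There is then no detour for some edges, and the flow of $G$ cannot be rerouted. We need a flow that is built inside one component.

Let $\eta$ be $\varepsilon$-Bernoulli percolation. The probability $p$ that SRW on $\mathbb T_3$ ever hits a given neighbor satisfies $p=\frac13+\frac23p^2$, and $p=\frac12$ by transience. Let $R_o=(v_0,v_1,\dots)$. For $i\ge1$, $v_i$ has one neighbor $w_i$ off the ray. Let $\mathbb T(w_i)$ be the component of $w_i$ in $\mathbb T_3\setminus\{v_i\}$; these subtrees are disjoint and contain no vertex of $R_o$. By (W), $R_{w_i}$ comes from a walk that can meet $R_o$ only through $v_i$. So with probability $\frac12$ it avoids $R_o$ and is a ray in $\mathbb T(w_i)$. Independently, $v_iw_i\in\eta$ with probability $\varepsilon$.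

When both happen, the situation repeats itself. Write $R_{w_i}=(v'_0,v'_1,\dots)$ with $v_0'=w_i$. Each $v'_j$, $j\ge0$, has exactly one neighbor $w'_j$ that is neither on this ray nor equal to $v_i$. Beyond $w'_j$ nothing has been revealed, and the subtrees beyond different $w'_j$ are disjoint. So the vertices $w'_j$, $0\le j<L$, independently, with probability $\frac\varepsilon2$ each, are joined by $\eta$ to $v'_j$ and start a ray of $F$ avoiding everything before. Choose $L$ with $\mu=L\varepsilon/2>1$. The successful starting points form a Galton–Watson tree with offspring law $\mathrm{Bin}(L,\varepsilon/2)$. Let $W$ be the limit of the martingale $Z_n/\mu^n$, where $Z_n$ is the size of generation $n$. It is bounded in $L^2$, so $\mathbf EW=1$, $\mathbf EW^2<\infty$ and $\mathbf P(W>0)>0$. For $w$ in generation $n$ send into $w$ the mass $\theta(w)=\mu^{-n}W_w$, where $W_w$ is the copy of $W$ for the descendants of $w$; masses of children add up to the mass of the parent. In $\mathbb T_3$ this mass runs along at most $L-1$ edges of the ray of $w$ and one edge of $\eta$ to each child, so the energy is at most $L\sum_w\theta(w)^2$,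 with expectation at most $L\sum_n\mu^n\mu^{-2n}\mathbf EW^2<\infty$. Given $R_o$, the trees started at different $w_i$ are independent, so a.s. for some $i$ the point $w_i$ succeeds and its tree has $W>0$. Hence the component of $o$ in $F\cup\eta$ is a.s. transient.

The mechanism is: *a ray of $F$, a short bridge of $\eta$ off the ray, a new ray of $F$ from its end, and so on; the flow branches.* In a general graph satisfying the hypothesis of Theorem A, three things are no longer free.

* A new walk may hit earlier walks, and then its loop erasure need not be in $F$ (Lemma 3 needs avoidance).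
* The point where a bridge leaves the walk must lie on the *loop erasure* of the walk.
* The bridges must be present in $\eta$, for which we have only (IT).

For the first point, keeping one fixed length $L$ for all generations will not do. A child whose bridge has at most $\ell$ edges hits its parent's walk with probability at least $D^{-\ell}$, by walking back along the bridge; and with fixed lengths a grandchild starts at bounded distance from its grandparent's walk, hence hits it with probability bounded below. The number of individuals grows, so the expected number of such hits does too, and no union bound can exclude them. The way out: let the lengths $N_k$ of the walks used in generation $k$ grow doubly exponentially. Then all intersections except those of a child with its parent *near the branching point* have summable probability, since $\pi$ beats every power of $N_k$ and the number of individuals is a power of $N_k$. The remaining intersections have probability at most $\frac12$ if $\ell$ is large, and they are handled by discarding the children concerned.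

## 7. Insertion tolerance and the choice of scales

### 7.1 The $\varepsilon$-WUSF satisfies (IT)

*This shows that Theorem A applies to $\eta=F'_\varepsilon$; for Bernoulli percolation $\kappa_\ell=\varepsilon^\ell$ works.* Let $\gamma$ be a simple path with at most $\ell$ edges from $a$, so its vertices are in $B(a,\ell)$, and let $B=B(a,\ell+1)$. In $G_n^w$ with $G_n\supset B(a,\ell+2)$, condition the UST $T$ on $T\setminus E(B)=t_0$. Then $T$ is uniform among the spanning trees of the form $t_0\cup t_1$ with $t_1\subset E(B)$, and there are at most $2^{|E(B)|}$ of these. At least one of them contains $\gamma$. Indeed, $t_0\cup\gamma$ is acyclic: a cycle in it would contain edges both of $\gamma$ and of $t_0$, hence an edge of $t_0$ incident to a vertex of $\gamma$; but all edges incident to $B(a,\ell)$ are in $E(B)$. As $t_0\cup E(B)$ is connected and spanning, $t_0\cup\gamma$ extends to a spanning tree inside it. So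
$$\mathbf P(\gamma\subset T\mid T\setminus E(B))\ge2^{-|E(B)|}.$$
Thus $\mathbf P(\gamma\subset T,\,T\in Q)\ge2^{-|E(B)|}\mathbf P(T\in Q)$ for every event $Q$ depending on finitely many edges outside $E(B)$. Letting $n\to\infty$, the same holds for $F'$. These $Q$ form an algebra generating the $\sigma$-field of $F'\setminus E(B)$, so by the monotone class theorem the inequality extends to that $\sigma$-field: $\mathbf P(\gamma\subset F'\mid F'\setminus E(B))\ge2^{-|E(B)|}$. The labels are independent of $F'$ and of each other, so
$$\mathbf P\big(\gamma\subset F'_\varepsilon\mid F'\setminus E(B),(U_e)_{e\notin E(B)}\big)\ge\varepsilon^\ell2^{-|E(B)|}.$$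
Since $F'_\varepsilon\setminus E(B)$ is a function of the conditioning variables, (IT) holds with $\kappa_\ell=\varepsilon^\ell\inf_a2^{-|E(B(a,\ell+1))|}$, which is positive because degrees are bounded.

### 7.2 One heat-kernel inequality

*All collision estimates come from the following.* The function $\pi$ is nonincreasing, since $p_{n+1}(x,y)=\sum_zp_1(x,z)p_n(z,y)\le\pi(n)$, and $\pi(0)=1$. By reversibility $p_n(x,y)\le D\,p_n(y,x)$. For a SRW $X$ and all $s,t,a\ge0$,
$$\mathbf E\,p_a(X_s,X_t)\le D\,\pi(a+|t-s|),\tag{3}$$
also conditionally on $X$ up to time $\min(s,t)$. Indeed, for $s\le t$ and $X_s=x$ the expectation is $\sum_yp_{t-s}(x,y)p_a(x,y)\le D\,p_{a+t-s}(x,x)$. For $t<s$ and $X_t=x$ it is $\sum_yp_{s-t}(x,y)p_a(y,x)=p_{a+s-t}(x,x)$.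

### 7.3 Parameters

Fix $m\ge1$, and then $\ell\ge1$, with
$$\sum_{q\ge2m}(q+1)\pi(q)\le\tfrac18,\qquad2D(2m+1)\sum_{q\ge\ell}(q+1)\pi(q)\le\tfrac1{16},$$
and let $\kappa=\kappa_\ell\in(0,1]$ be the constant of (IT). Put
$$N_k=\lceil2^{(5/4)^k}\rceil,\quad\lambda_k=\lfloor N_k^{1/4}\rfloor,\quad b_k=\lfloor N_k^{1/2}\rfloor,\quad t^k_n=N_k+4\lambda_kn\ (1\le n\le b_k),\quad\beta_k=\lceil\kappa b_k/8\rceil .$$
A walk of level $k$ will have $b_k$ possible branching times $t^k_n$, each with a window $J^k_n=\{t^k_n-m,\dots,t^k_n+m\}$. At least $\beta_k$ of them will turn out to be usable. We start from a level $k_0$, which will tend to infinity and is so large that $\lambda_k>2m$ and $t^k_n+\lambda_k\le3N_k$ for all $k\ge k_0$ and $n\le b_k$. Then $J^k_n\subset[N_k,3N_k]$.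

Why $5/4$? If $N_k\approx2^{r^k}$ and each individual has about $N_k^{1/2}$ usable children, generation $k$ has about $2^{\frac12\sum_{j<k}r^j}\approx N_k^{1/(2(r-1))}$ members up to smaller factors. Spreading a unit flow over them along paths of length $N_k$ costs about $N_k^{1-1/(2(r-1))}$, which tends to $0$ only if $r<\frac32$. With $r=\frac54$ the generation has about $N_k^2$ members and the cost is about $1/N_k$.

Call a quantity *negligible in $N$* if it is at most $C_KN^{-K}$ for each $K$, with $C_K$ independent of $k$, $k_0$, of the starting vertex $o$ and of individuals. For instance $\sum_{q\ge\lambda_k}(q+1)\pi(q)$ is negligible in $\lambda_k$, hence in $N_k$.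

## 8. A branching system of walks, coupled with $F$ and $\eta$

**Step 1 (the system).** *This defines the walks and bridges.* Fix a vertex $o$. Individuals are finite words $u=(n_1,\dots,n_g)$, $g\ge0$, with $1\le n_i\le b_{k_0+i-1}$; the level of $u$ is $k_0+g$. Let $X^\emptyset$ be a SRW from $z_\emptyset:=o$. Given $X^u$ with $u$ of level $k$, do the following for $1\le n\le b_k$. Let $\tau_{u,n}$ be the smallest of the last-visit times $s_j$ of $LE(X^u)$ lying in $J^k_n$, if there is one, and $\tau_{u,n}=t^k_n$ otherwise. Let $a_{u,n}=X^u_{\tau_{u,n}}$. Run, independently for different $n$ given $X^u$, an $\ell$-step SRW $Z^{u,n}$ from $a_{u,n}$ to its endpoint $z_{un}$, and then a SRW $X^{un}$ from $z_{un}$. Each individual uses fresh randomness; $Z^{u,n}$ and $X^{un}$ are the variables *attached* to $un$. Let $\gamma_{u,n}$ be the loop erasure of $Z^{u,n}$, a simple path from $a_{u,n}$ to $z_{un}$ with at most $\ell$ edges. It is the bridge we would like to find in $\eta$.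

Write $v\preceq u$ (or $u\succeq v$) if $v$ is an ancestor of $u$ or $v=u$. By construction:

(I) Given $z_u$ and all variables attached to individuals $v\not\succeq u$, $X^u$ is a SRW from $z_u$.

(II) Given $X^u$, with $u$ of level $k$, and all variables attached to individuals $v\not\succeq un$, the conditional probability of $X^{un}_t=y$ is $p_{\ell+t}(a_{u,n},y)\le\sum_{s\in J^k_n}p_{\ell+t}(X^u_s,y)$. The $X^{un}$, $n\le b_k$, are independent given $X^u$.

The sum over $s$ in (II) matters: $\tau_{u,n}$ depends on the whole future of $X^u$, and the sum replaces it by deterministic times.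

**Step 2 (how many individuals).** *Polynomially many in $N_k$, so that union bounds work.* Since $\frac12\sum_{j=k_0}^{k-1}(5/4)^j=2(5/4)^k-2(5/4)^{k_0}$ and $N_j\le2\cdot2^{(5/4)^j}$, the number of individuals of level $k$ is
$$\prod_{j=k_0}^{k-1}b_j\le2^k\,2^{2(5/4)^k}\le2^kN_k^2 .$$
Also $N_k\le2N_{k-1}^{5/4}$. So the numbers of individuals, and of pairs of individuals, of level at most $k$ are at most $CN_{k-1}^C$, and also at most $CN_k^C$.

**Step 3 (coupling with $F$).** *This puts the loop erasures into $F$.* Order individuals by level, then lexicographically; there are finitely many at each level. Apply Lemma 3 to $(X^u)_u$, with $\zeta$ containing the randomness for the $Z^{u,n}$. Take $\eta$ independent of $\vec F$ and of the whole system. So a.s.: *if $X^u$ avoids $X^v$ for all earlier $v$, then $LE(X^u)=R_{z_u}\subset F$.*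

**Step 4 (coupling with $\eta$).** *This replaces the events $\{\gamma_{u,n}\subset\eta\}$ by independent coins.* Condition on the system; the law of $\eta$ does not change. Suppose first that the balls $B(a_{u,n},\ell+1)$ are pairwise disjoint. Take the indicators $1[\gamma_{u,n}\subset\eta]$ in order. The previous ones are functions of $\eta\setminus E(B(a_{u,n},\ell+1))$, so by (IT) the conditional probability $p_{u,n}$ of $\gamma_{u,n}\subset\eta$ given the previous indicators is at least $\kappa$. Take independent uniform variables $V_{u,n}$ and set $\theta_{u,n}=1[\gamma_{u,n}\subset\eta,\ V_{u,n}\le\kappa/p_{u,n}]$, so that $\theta_{u,n}=1$ has conditional probability exactly $\kappa$. If the balls are not all disjoint, let $\theta_{u,n}=1[V_{u,n}\le\kappa]$. In both cases the $\theta_{u,n}$ are i.i.d. Bernoulli($\kappa$) given the system, hence independent of the system. And $\theta_{u,n}=1$ implies $\gamma_{u,n}\subset\eta$ whenever all the balls are disjoint.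

## 9. Collisions excluded by scale, and collisions removed by thinning

### 9.1 Forbidden intersections

Let $\mathcal N$ be the event that none of the following occurs:

1. $X^u$ and $X^v$ intersect for some $u\ne v$ with level$(v)\le$ level$(u)$, where $v$ is not the parent of $u$;
2. $X^{un}$ meets $\{X^u_{t'}:|t'-t^k_n|>\lambda_k\}$ for some $u$ (of level $k$) and $n$;
3. $d(a_{u,n},a_{v,n'})\le2\ell+2$ for some $(u,n)\ne(v,n')$.

**Lemma 4.** $\mathbf P(\mathcal N^c)\to0$ as $k_0\to\infty$.

*Proof.* We bound expected numbers of coincidences, pair by pair.

**Item 1, $u$ and $v$ not siblings.** *Two bounds are needed, one decaying in the time of $X^u$ and one in the time of $X^v$.* Let $u=pn$ have level $k>k_0$, with $v\ne u,p$ and $v$ not a child of $p$. As level$(v)\le k$, $v\not\succeq p$, and so also $v\not\succeq u$. By (I), given $X^v$ and $z_p$, $X^p$ is a SRW from $z_p$. So by (II)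
$$\mathbf P(X^u_t=X^v_{t'})\le\sum_{s\in J^{k-1}_n}\mathbf E\,p_{\ell+t}(X^p_s,X^v_{t'})=\sum_{s\in J_n^{k-1}}\mathbf E\,p_{s+\ell+t}(z_p,X^v_{t'})\le(2m+1)\pi(N_{k-1}+t).$$
Also
$$\mathbf P(X^u_t=X^v_{t'})\le(2m+1)\,\pi\big((t'-3N_k)^+\big).$$
If $v\not\preceq u$, then $u\not\succeq v$, and (I) applied to $v$ shows that the probability is at most $\pi(t')$. If $v$ is an ancestor of $u$, of level $j$, and $vn''\preceq u$, then $\mathbf P(X^u_t=y\mid X^v)=\mathcal K(a_{v,n''},y)$ for a probability kernel $\mathcal K$, because the descent from $a_{v,n''}$ to $u$ uses only fresh randomness. For $t'>3N_k$, which exceeds all $s\in J^j_{n''}$,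
$$\mathbf P(X^u_t=X^v_{t'})\le\sum_{s\in J^j_{n''}}\mathbf E\,\mathcal K(X^v_s,X^v_{t'})=\sum_{s\in J^j_{n''}}\mathbf E\sum_y\mathcal K(X^v_s,y)\,p_{t'-s}(X^v_s,y)\le(2m+1)\pi(t'-3N_k).$$
For $t'\le3N_k$ the bound is trivial since $\pi(0)=1$. Using $\min(\alpha,\beta)\le\sqrt{\alpha\beta}$, the expected number of pairs $(t,t')$ with $X^u_t=X^v_{t'}$ is at most
$$(2m+1)\sum_t\pi(N_{k-1}+t)^{1/2}\sum_{t'}\pi\big((t'-3N_k)^+\big)^{1/2}.$$
The second sum is at most $3N_k+C\le CN_{k-1}^{5/4}$, and the first is negligible in $N_{k-1}$. So the product is negligible in $N_{k-1}$.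

**Item 1, siblings.** *Siblings leave their parent at times far apart.* Let $u=pn$, $v=pn'$, $n\ne n'$, with $p$ of level $k-1$, and $X=X^p$. Given $X$ the two walks are independent, and $\sum_yp_{\ell+t}(a,y)p_{\ell+t'}(a',y)\le D\,p_{2\ell+t+t'}(a,a')$. Replacing $a_{p,n}$ and $a_{p,n'}$ by sums over the windows and using (3),
$$\sum_{t,t'}\mathbf P(X^u_t=X^v_{t'})\le\sum_{s\in J^{k-1}_n,\,s'\in J^{k-1}_{n'}}\sum_{t,t'}D\,\mathbf E\,p_{2\ell+t+t'}(X_s,X_{s'})\le D^2(2m+1)^2\sum_{q\ge\lambda_{k-1}}(q+1)\pi(q).$$
Here $q=2\ell+t+t'+|s-s'|$, for given $s,s'$ at most $q+1$ pairs $(t,t')$ give the same $q$, and $|s-s'|\ge4\lambda_{k-1}-2m\ge\lambda_{k-1}$. This is negligible in $N_{k-1}$.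

**Item 2.** *A child may meet its parent only near the branching time.* For $(u,n)$, with $u$ of level $k$, the expected number of such coincidences is, by (II) and (3), at most
$$\sum_{s\in J^k_n}\ \sum_{|t'-t^k_n|>\lambda_k}\ \sum_t\mathbf E\,p_{\ell+t}(X^u_s,X^u_{t'})\le2D(2m+1)\sum_{q\ge\lambda_k-m}(q+1)\pi(q),$$
since $|t'-s|\ge\lambda_k-m$ and each value of $|t'-s|$ occurs for at most two $t'$. This is negligible in $N_k$.

**Item 3.** *Branching points are far apart.* Let $V_\ell=\sup_x|B(x,2\ell+2)|$. If $u=v$ has level $k$, the relevant times differ by at least $\lambda_k$, and the probability is at most $(2m+1)^2V_\ell\,\pi(\lambda_k)$. If $u\ne v$ and $k=$ level$(u)\ge$ level$(v)$, then $v\not\succeq u$. By (I), given $z_u$ and $X^v$ (which determines $a_{v,n'}$), $X^u$ is a SRW from $z_u$, so the probability is at most $(2m+1)V_\ell\,\pi(N_k)$.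

Multiplying by the polynomially many choices at each level (Step 2 of Section 8) and summing over levels, $\mathbf P(\mathcal N^c)\le\sum_{k\ge k_0}\nu_k$ with $\nu_k$ negligible in $N_k$; here a bound negligible in $N_{k-1}$ is negligible in $N_k$ because $N_k\le2N_{k-1}^{5/4}$. The sum tends to $0$ as $k_0\to\infty$. $\square$

### 9.2 Promising and good branching times

Let $u$ have level $k$, and write $X=X^u$, $N=N_k$, $\lambda=\lambda_k$, $t_n=t^k_n$. We still need that $a_{u,n}$ lies on $LE(X)$ and that $X^{un}$ misses the part of $X$ near time $t_n$. Define: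

* $\mathcal L_u$: there are no $0\le i\le3N$ and $j\ge i+\lambda$ with $X_i=X_j$ (no long loops);
* $A_n$: there are no $i\in[t_n-\lambda,t_n-m]$ and $j\in[t_n+m,t_n+\lambda]$ with $X_i=X_j$ (no loop of $X$ across the window, at scale $\lambda$);
* $\Phi_n=\sum_{s\in J^k_n}\sum_{|t-t_n|\le\lambda}\sum_{r\ge0}p_{\ell+r}(X_s,X_t)$.

Call $n$ *promising* if $A_n$ occurs and $\Phi_n\le\frac12$. Call $n$ *good* if it is promising, $\theta_{u,n}=1$, and $X^{un}\cap X[t_n-\lambda,t_n+\lambda]=\emptyset$. Let $\mathcal G_u=\mathcal L_u\cap\{\text{at least }\beta_k\text{ values of }n\text{ are good}\}$.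

**Lemma 5.** On $\mathcal L_u\cap A_n$, $\tau_{u,n}$ is one of the times $s_j$ of $LE(X)$, so $a_{u,n}\in LE(X)$. Moreover $\mathbf P(\mathcal G_u^c)$ is negligible in $N_k$.

*Proof.* **Step 1 (branching points on the loop erasure).** *This is the first claim.* Let $j$ be minimal with $s_j\ge t_n-m$, and put $i=s_{j-1}+1$ ($i=0$ if $j=0$). Then $i\le t_n-m\le3N$ and $X_i=\gamma_j=X_{s_j}$. Suppose $s_j>t_n+m$. By $\mathcal L_u$, $s_j-i<\lambda$. So $i>t_n+m-\lambda$ and $s_j<t_n-m+\lambda$; that is, $i\in[t_n-\lambda,t_n-m]$ and $s_j\in[t_n+m,t_n+\lambda]$, contradicting $A_n$. Hence $s_j\in J^k_n$.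

**Step 2 (most $n$ are promising).** *Each $n$ is promising with conditional probability at least $\frac34$.* Condition on $X[0,t_n-\lambda]$. For given $q$ there are at most $q+1$ pairs $i\le t_n-m$, $j\ge t_n+m$ with $j-i=q$, and $q\ge2m$, so $\mathbf P(A_n^c)\le\sum_{q\ge2m}(q+1)\pi(q)\le\frac18$. By (3), with $q=\ell+r+|t-s|$,
$$\mathbf E\Phi_n\le2D(2m+1)\sum_{q\ge\ell}(q+1)\pi(q)\le\tfrac1{16},$$
so $\mathbf P(\Phi_n>\frac12)\le\frac18$ by Markov. The intervals $[t_n-\lambda,t_n+\lambda]$ are disjoint, and whether $n$ is promising depends only on $X[t_n-\lambda,t_n+\lambda]$. So the number of promising $n$ stochastically dominates $\mathrm{Bin}(b_k,\frac34)$. By Hoeffding's inequality it is less than $b_k/2$ with probability at most $e^{-b_k/8}$.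

**Step 3 (many promising $n$ are good).** *Here the connector length $\ell$ and the coins enter.* Given $X$, for promising $n$, since $a_{u,n}=X_{\tau_{u,n}}$ with $\tau_{u,n}\in J^k_n$,
$$\mathbf P\big(X^{un}\text{ hits }X[t_n-\lambda,t_n+\lambda]\mid X\big)\le\sum_{|t-t_n|\le\lambda}\sum_{r\ge0}p_{\ell+r}(a_{u,n},X_t)\le\Phi_n\le\tfrac12 .$$
The $\theta$'s are independent of the system, so each promising $n$ is good with conditional probability at least $\kappa/2$, independently for different $n$. By the Chernoff bound $\mathbf P(\mathrm{Bin}(M,\kappa/2)<M\kappa/4)\le e^{-\kappa M/16}$ with $M\ge b_k/2$ promising values, fewer than $\kappa b_k/8$ are good with probability at most $e^{-\kappa b_k/32}$.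

**Step 4 (no long loops).** *This controls $\mathcal L_u$.* $\mathbf P(\mathcal L_u^c)\le(3N+1)\sum_{q\ge\lambda}\pi(q)$, negligible in $N_k$.

As $b_k$ is of order $N_k^{1/2}$, all these bounds are negligible in $N_k$. $\square$

Summing $\mathbf P(\mathcal G_u^c)$ over the at most $CN_k^C$ individuals of each level $k\ge k_0$ and using Lemma 4, the event
$$\Omega_0=\mathcal N\cap\bigcap_u\mathcal G_u\qquad\text{satisfies}\qquad\mathbf P(\Omega_0)\to1\ \text{ as }k_0\to\infty .$$

## 10. The branching flow, and the end of the proof of Theorem A

**Step 1 (survivors).** *This collects what $\Omega_0$ gives.* On $\Omega_0$, call $\emptyset$ a survivor, and call $un$ a survivor if $u$ is a survivor and $n$ is good for $u$. A survivor $un$ has $X^{un}$ disjoint from every earlier $X^v$: for $v\ne u$ by item 1 of $\mathcal N$; for $v=u$ by item 2, away from the window, and by goodness, near it. Hence, up to a null set: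

* $LE(X^u)\subset F$ for all survivors $u$, by Step 3 of Section 8, and the traces $X^u$ of distinct survivors are disjoint;
* for a survivor $u$ of level $k$ and good $n$, $LE(X^u)$ contains $a_{u,n}$ at index at most $\tau_{u,n}\le3N_k$, by Lemma 5 and $s_j\ge j$. These vertices are distinct by item 3;
* $\gamma_{u,n}\subset\eta$ for good $n$, since the balls $B(a_{u,n},\ell+1)$ are disjoint by item 3; and different $\gamma_{u,n}$ lie in disjoint balls.

**Step 2 (the flow).** *This builds a unit flow in $F\cup\eta$.* Starting from $\emptyset$, choose for each chosen survivor of level $k$ exactly $\beta_k$ surviving children; this is possible on $\bigcap_u\mathcal G_u$. Let $S_k=\prod_{j=k_0}^{k-1}\beta_j$, the number of chosen survivors of level $k$. Send mass $1$ into $o=z_\emptyset$. The mass $1/S_k$ arriving at $z_u$ ($u$ of level $k$) moves along $LE(X^u)$, and at each $a_{u,n}$ with $un$ chosen, $1/S_{k+1}$ of it leaves along $\gamma_{u,n}$ to $z_{un}$. Since $\beta_k/S_{k+1}=1/S_k$, nothing is left over. Each vertex is on at most one of the rays $LE(X^u)$ and at most one of the connectors $\gamma_{u,n}$ in question. So the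 sum of these flows is well defined, the divergences at the points $a_{u,n}$ and $z_{un}$ cancel, and we have a unit flow from $o$ in $F\cup\eta$.

**Step 3 (the energy).** *This shows that the flow has finite energy.* Ray flows are mutually edge-disjoint, and so are connector flows; a ray and a connector may share an edge, and $(x+y)^2\le2x^2+2y^2$. A ray of level $k$ is used on at most $3N_k$ edges with flow at most $1/S_k$, and a connector has at most $\ell$ edges. So the energy is at most
$$2\sum_{k\ge k_0}\Big(S_k\frac{3N_k}{S_k^2}+S_{k+1}\frac{\ell}{S_{k+1}^2}\Big)\le C\sum_{k\ge k_0}\frac{N_k}{S_k}.$$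
Since $b_j\ge\frac12N_j^{1/2}$, we have $\beta_j\ge\frac\kappa{16}2^{(5/4)^j/2}$, and thus
$$S_k\ge\Big(\frac\kappa{16}\Big)^{k-k_0}2^{2(5/4)^k-2(5/4)^{k_0}} .$$
As $N_k\le2\cdot2^{(5/4)^k}$, the ratio $N_k/S_k$ is at most $2\cdot2^{2(5/4)^{k_0}}(16/\kappa)^{k-k_0}2^{-(5/4)^k}$, and $\sum_kN_k/S_k<\infty$.

**Step 4 (conclusion).** *This passes from $\Omega_0$ to probability one.* On $\Omega_0$ the component of $o$ in $F\cup\eta$ carries a finite-energy unit flow, so it is transient by Lyons' criterion. The pair $(F,\eta)$ has the right law for every $k_0$, since $\eta$ is independent of $\vec F$. So the probability that the component of $o$ is transient is at least $\mathbf P(\Omega_0)$ for every large $k_0$, hence equals $1$. As $o$ was arbitrary and $V$ is countable, a.s. all components of $F\cup\eta$ are transient. This proves Theorem A, and with Section 3 also Theorems 1 and 2. $\blacksquare$
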